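# Integral matrices with a prescribed Perron number as spectral radius: bounding the dimension by degree and spectral ratio

## 1. Perron numbers, non-negative matrices, spectral ratio

**Definition (Perron number).** A real algebraic integer $\lambda\ge 1$ is *Perron* if it is strictly larger in absolute value than all of its other Galois conjugates.

*Example.* The golden ratio $\varphi=\frac{1+\sqrt5}2$ is Perron: its other conjugate is $\frac{1-\sqrt5}{2}\approx-0.618$. The number $\sqrt2$ is not, because $|-\sqrt2|=\sqrt2$.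

**Definition (primitive, irreducible).** A non-negative real square matrix $A$ is *primitive* if $A^k>0$ (all entries positive) for some natural number $k$. It is *irreducible* if for any indices $i,j$ there is a natural number $k=k(i,j)$ with $(A^k)_{ij}>0$. Both words include non-negativity.

*Example.* $\begin{pmatrix}1&1\\1&0\end{pmatrix}$ is primitive, since its square $\begin{pmatrix}2&1\\1&1\end{pmatrix}$ is positive. $\begin{pmatrix}0&1\\1&0\end{pmatrix}$ is irreducible but not primitive: its powers alternate between itself and the identity.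

Attach to $A\ge0$ the directed graph with an edge $i\to j$ whenever $A_{ij}>0$. Then $A$ is irreducible exactly when one can walk from any vertex to any vertex. We use the following textbook facts of Perron–Frobenius theory.

* (P1) The spectral radius of a non-negative matrix is an eigenvalue, with a non-zero non-negative eigenvector.
* (P2) If $A$ is irreducible with spectral radius $r$, there is $x>0$ with $Ax=rx$.
* (P3) If $A\ge 0$, $x>0$ and $Ax=\mu x$, then $\mu$ is the spectral radius $r$ of $A$. (By (P1) for the transpose there is $y\ge0$, $y\ne0$, with $y^{T}A=ry^{T}$. Then $r\,y^Tx=y^TAx=\mu\, y^Tx$ and $y^Tx>0$.)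
* (P4) An irreducible matrix is primitive if and only if the gcd of the lengths of the closed walks in its graph is $1$.

In the two matrices above, the closed walks have lengths with gcd $\gcd(1,2)=1$ and $2$ respectively.

**Definition (Perron–Frobenius degrees).** By a theorem of Lind, every Perron number $\lambda$ is the spectral radius of an integral primitive matrix. The *Perron–Frobenius degree* $d_{PF}(\lambda)$ is the least dimension of an integral primitive matrix with spectral radius $\lambda$. Similarly, $d_{PF}^{irr}(\lambda)$ is the least dimension of an integral irreducible matrix with spectral radius $\lambda$.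

*Example.* $\begin{pmatrix}1&1\\1&0\end{pmatrix}$ has characteristic polynomial $t^2-t-1$, so $d_{PF}(\varphi)\le 2$. No $1\times1$ integral matrix has spectral radius $\varphi$, so $d_{PF}(\varphi)=d_{PF}^{irr}(\varphi)=2$.

Let $d$ be the algebraic degree of $\lambda$. A primitive matrix is irreducible, so $d_{PF}^{irr}(\lambda)\le d_{PF}(\lambda)$. By (P1), an integral non-negative matrix with spectral radius $\lambda$ has $\lambda$ as an eigenvalue. Its characteristic polynomial is monic in $\mathbb Z[t]$ and vanishes at $\lambda$, so it is divisible by the minimal polynomial of $\lambda$. Hence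
$$d\le d_{PF}^{irr}(\lambda)\le d_{PF}(\lambda).\tag{1}$$

**Definition (spectral ratio).** Let $\lambda$ be Perron of degree $d\ge2$ with conjugates $\lambda=\lambda_1,\lambda_2,\dots,\lambda_d$. Its *spectral ratio* is $\rho=\max_{2\le i\le d}|\lambda_i|/\lambda$, so that $0\le\rho<1$.

*Example.* For $\varphi$ it is $\varphi^{-1}/\varphi=\varphi^{-2}\approx0.382$.

For $d\ge2$ we have $\lambda>1$ and all $\lambda_i\neq0$, so the spectral ratio is in fact positive.

Finally, put $K=\mathbb Q(\lambda)\subset\mathbb R$. For $\theta\in K$ let $\theta_i$ be its image under the embedding $\lambda\mapsto\lambda_i$, so $\theta_1=\theta$. If $\theta$ is an algebraic integer, then $\prod_i(t-\theta_i)\in\mathbb Z[t]$. If some $\theta_i$ is a rational integer, then $\theta$ equals that integer. The numbers $\theta_i$ may repeat (take $\theta=1$). For $\theta=\varphi^2$ they are $\varphi^2\approx2.618$ and $\varphi^{-2}\approx 0.382$.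

## 2. A bound depending only on $d$ and $\rho$

How large a matrix do we need to realize $\lambda$? When $\lambda$ is quadratic, $d_{PF}(\lambda)=2$ (see Section 3), so the interesting case is $d\ge3$. It is known that for $d\ge3$ both degrees have upper bounds in terms of $d$, $\rho$ and arithmetic information about the ring of integers of $\mathbb Q(\lambda)$, such as its discriminant. The following question is from Mehdi Yazdi, "Non-negative integral matrices with given spectral radius and controlled dimension", arXiv:2101.09268 (2021): can the arithmetic information be dropped?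

Precisely: is there a finite-valued function $B:\{d\in\mathbb Z:d\ge3\}\times[0,1)\to\mathbb R$ such that for every $d\ge3$, every $\rho\in[0,1)$ and every Perron number $\lambda$ of degree $d$ with spectral ratio at most $\rho$, one has $d_{PF}^{irr}(\lambda)\le B(d,\rho)$? Equivalently, $B$ may be taken non-decreasing in $\rho$. The same is asked for $d_{PF}$.

The answer is yes in both cases. For $\rho=0$ no $\lambda$ qualifies, and we set $B(d,0)=d$. From now on $\lambda$ is a Perron number of degree $d\ge3$. Here are the results we shall prove.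

**Theorem 1.** If the spectral ratio of $\lambda$ is at most $\rho\in(0,1)$, then
$$d_{PF}^{irr}(\lambda)\le d\left\lceil \frac{d\,\log(2d-1)}{(d-1)\log(1/\rho)}\right\rceil ,\qquad d_{PF}(\lambda)\le d\left(1+\left\lceil \frac{d\,\log(3d-1)}{(d-1)\log(1/\rho)}\right\rceil\right).$$

The right-hand sides are finite and non-decreasing in $\rho$, so Theorem 1 answers the question.

**Theorem 2.** (a) If $\lambda\ge \sum_{i\ge2}|\lambda_i|+d$, then $d_{PF}(\lambda)=d$. In particular, if $\rho<\frac1{d-1}$, then every Perron $\lambda\ge \frac{d}{1-(d-1)\rho}$ of degree $d$ and spectral ratio $\le\rho$ has $d_{PF}(\lambda)=d_{PF}^{irr}(\lambda)=d$.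
(b) If $\frac1{d-1}<\rho<1$, there are arbitrarily large Perron numbers $\lambda$ of degree $d$ and spectral ratio $\le\rho$ with $d_{PF}^{irr}(\lambda)>d$.

**Theorem 3.** Let $d\ge3$, $0<\rho<1$.
(a) There are arbitrarily large Perron $\lambda$ of degree $d$ and spectral ratio $\le\rho$ with $d^{irr}_{PF}(\lambda)\ge \pi/\arccos\rho \ge \sqrt2\,(1-\rho)^{-1/2}$.
(b) There is $\Lambda(d,\rho)$ such that every Perron $\lambda\ge\Lambda(d,\rho)$ of degree $d$ and spectral ratio $\le\rho$ has $d_{PF}(\lambda)\le 230\,d^2(1-\rho)^{-1/2}$.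

By Theorem 3(a) and (1), any $B$ as in the question satisfies $B(d,\rho)\ge\max(d,\pi/\arccos\rho)$ for $\rho>0$, so the dependence on $\rho$ is unavoidable. For fixed $d$ and large $\lambda$, the worst case has order $(1-\rho)^{-1/2}$ up to constants depending on $d$. The order of the supremum over all $\lambda$ is not determined here; it lies between Theorem 3(a) and Theorem 1.

## 3. Quadratic numbers, and a cubic with negative trace

**Quadratic numbers by hand.** Let $\lambda$ be a quadratic Perron number with minimal polynomial $t^2-at+b$. Then $a=\lambda+\lambda_2>0$, so $a\ge1$. The discriminant $D=a^2-4b$ is positive and not a square. Put $m=\lfloor a/2\rfloor$, $c=m(a-m)-b$ and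
$$A=\begin{pmatrix}m&1\\c&a-m\end{pmatrix},$$
which has trace $a$ and determinant $b$. If $a$ is even, $c=D/4>0$. If $a$ is odd, $c=(D-1)/4>0$, because then $D\equiv1\pmod 4$, and $D$, being a positive non-square, is at least $5$. So $A\ge0$ is irreducible. As $a-m\ge1$, there is a loop, and $A$ is primitive by (P4). Its eigenvalues are $\lambda,\lambda_2$, so $d_{PF}(\lambda)=2$. What made this work is the *integer shift* $m$ on the diagonal.

**A cubic for which dimension 3 is impossible.** Let
$$P=(t-10)(t+6)^2-2=t^3+2t^2-84t-362 .$$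
It is irreducible by Eisenstein at $2$. For $t\le10$ we have $P(t)\le-2$, while $P(10.1)>23$. For $t>10$ both factors increase, so there is exactly one real root $\lambda$, and $10<\lambda<10.1$. The other roots $w,\bar w$ satisfy $|w|^2=362/\lambda<36.2$, so $|w|<6.02$. Thus $\lambda$ is Perron of degree $3$.

A $3\times3$ integral matrix $A\ge0$ with spectral radius $\lambda$ would have characteristic polynomial $P$, by (1) and the argument before it. Its trace would then be $-2$, which is impossible for $A\ge 0$. So $d_{PF}^{irr}(\lambda)\ge4$.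

One cannot always stay in dimension $d$. Can one at least get away with a controlled multiple of $d$?

## 4. Powers of $\lambda$, companion matrices, and a single common shift

The conjugates of $\lambda^k$ are relatively tiny: their ratio to $\lambda^k$ is at most $\rho^k$. And powers can be undone. If $B$ is a non-negative integral $d\times d$ matrix and $v>0$ satisfies $Bv=\lambda^kv$, consider the $kd\times kd$ matrix
$$\begin{pmatrix}0&I&&\\&\ddots&\ddots&\\&&0&I\\B&&&0\end{pmatrix}.$$
It maps $x=(v,\lambda v,\dots,\lambda^{k-1}v)$ to $\lambda x$, so by (P3) its spectral radius is $\lambda$. Two tasks remain. First, realize $\theta$ by a $d\times d$ matrix once the other $\theta_i$ are small compared with $\theta$. Second, bound $k$ by $d$ and $\rho$ only. (There is also a defect. In this block matrix each step moves the block index by $1$ modulo $k$, so all closed walks have length divisible by $k$. For $k\ge2$ it is never primitive.)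

**First attempt: the companion matrix.** Use the vector $(1,\theta,\dots,\theta^{d-1})$. The last row of the companion matrix consists of the negatives of the coefficients of $P=\prod(t-\theta_i)$. Take
$$P=t^2(t-8)(t-14)-2=t^4-22t^3+112t^2-2,$$
irreducible by Eisenstein at $2$. Since $P(14)<0$, it has a root $\theta>14$. Since $P(7.9)>0>P(8)$, it has one in $(7.9,8)$. Since $P(0)<0<P(\pm0.2)$, the last two lie in $(-0.2,0)$ and $(0,0.2)$. So $\theta$ dominates the sum of the others. Yet the last row is $(2,0,-112,22)$: positive conjugates of moderate size make the coefficients of $P$ change sign.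

**Second attempt: one shift for all.** As in the quadratic case, use $v_l=(\theta-m)^l$ with an integer $m\ge0$. Then $\theta v_l=mv_l+v_{l+1}$ for $l<d-1$, and we write $\theta v_{d-1}=\sum c_lv_l$. Equivalently, with $V_l=(t-m)^l$ for $l\le d-1$,
$$t(t-m)^{d-1}-P=\sum_{l\le d-1}c_lV_l .$$
In the example, comparing coefficients of $t^3$ gives $c_3=22-3m$, so we need $m\le7$. For $m\ge1$, evaluating at $t=m$ gives $c_0=-P(m)=2-m^2(8-m)(14-m)$, which is negative for $1\le m\le7$. For $m=0$ we have $c_2=-112$. So no single shift works: the shift must be at least $8$ to get past the conjugate near $8$, but it is paid for $d-1$ times in the trace.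

**The way past: each conjugate has its own shift.** The conjugate near $8$ needs the shift $8$; those near $\pm0.2$ need only $1$ and $0$. So put
$$V_1=t-8,\quad V_2=(t-8)(t-1),\quad V_3=(t-8)(t-1)t,\quad V_4=tV_3 .$$
Then $V_4-P=13t^3-104t^2+2=13V_3+13V_2+13V_1+2$, as one checks by expanding ($13V_3=13t^3-117t^2+104t$, $13V_2=13t^2-117t+104$, $13V_1=13t-104$). All coefficients are non-negative, and the matrix is
$$\begin{pmatrix}8&1&0&0\\0&1&1&0\\0&0&0&1\\2&13&13&13\end{pmatrix},$$
of trace $22$ as it must be. The next section proves that this always works, with the shifts in non-increasing order, as soon as $\theta\ge\sum_{i\ge2}|\theta_i|+d$. (Here $14\ge 8.4+4$.)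

## 5. A staircase of integer shifts

**Lemma 4.** Let $\theta\in K$ be an algebraic integer with images $\theta=\theta_1,\dots,\theta_d$ under the embeddings $\lambda\mapsto\lambda_i$. Assume
$$\theta\ \ge\ \sum_{i\ge2}|\theta_i|+d. \tag{H}$$
Then there are integers $m_1\ge\dots\ge m_{d-1}\ge0$ and $c_0,\dots,c_{d-1}\ge0$ with $c_0>0$, $c_{d-1}>0$, such that the numbers $v_l:=\prod_{i\le l}(\theta-m_i)$ $(0\le l\le d-1)$ are all positive and
$$\theta v_l=m_{l+1}v_l+v_{l+1}\ (0\le l\le d-2),\qquad \theta v_{d-1}=\sum_{j=0}^{d-1}c_jv_j .$$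

**Step 1. Choosing the shifts.** The aim is to replace each factor $t-\theta_i$ by $(t-m)+b$ with $m$ an integer and $b$ "positive enough". The multiset $\{\theta_2,\dots,\theta_d\}$ is closed under complex conjugation, because $\lambda$ is real. Split it into *blocks*: singletons $\{r\}$ with $r$ real, and pairs $\{z,\bar z\}$ with $z$ non-real. To a block containing $z$ assign
$$x=\operatorname{Re}z+\frac{|\operatorname{Im}z|}{\sqrt3},\qquad m=\max(0,\lceil x\rceil),\qquad b=m-z,\qquad \beta=\operatorname{Re}b .$$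
Both members of a pair get the same $m$, and $\bar z$ gets $\bar b$. Since $m\ge x$, we have $\beta\ge|\operatorname{Im}z|/\sqrt3\ge0$, so
$$|b|^2=\beta^2+(\operatorname{Im}z)^2\le4\beta^2.\tag{2}$$
For a real block, $b=\beta\ge0$. The $\sqrt3$ was chosen to get the constant $4$ in (2), which Step 4 needs.

Order the blocks so that $m$ is non-increasing. Let $m_1\ge\dots\ge m_{d-1}$ be the list of the $m$'s, each repeated according to block size, and put $m_d:=0$. Let $b_i$ be the number $b$ attached to $\theta_i$ $(i\ge2)$, and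
$$\sigma=m_1+\sum_{i\ge2}b_i\in\mathbb R .$$

**Step 2. The number $\sigma$ is below $\theta$.** This is the only place where (H) is used. We show
$$\sigma<\sum_{i\ge2}|\theta_i|+d\le\theta.\tag{3}$$
Let $s$ be the sum of the $b$'s in one block.

* Real block $r\le0$: $m=0$ and $s=|r|$.
* Real block $r>0$: $m=\lceil r\rceil<r+1$, so $s=m-r<1$ and $m+s=2m-r<|r|+2$.
* Pair with $m=0$: $s=-2\operatorname{Re}z\le2|z|$.
* Pair with $m>0$: $m<x+1$, so $s=2(m-\operatorname{Re}z)<\frac{2|\operatorname{Im}z|}{\sqrt3}+2\le2|z|+2$. Also $m+s=3m-2\operatorname{Re}z<\operatorname{Re}z+\sqrt3\,|\operatorname{Im}z|+3\le2|z|+3$, by Cauchy–Schwarz in the last step.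

So in all cases $s\le\sum_{\text{block}}(|\theta_i|+1)$, and if $m>0$ then $m+s<\sum_{\text{block}}(|\theta_i|+1)+1$. If $m_1=0$, summing the first estimate over all blocks gives $\sigma\le\sum_{i\ge2}|\theta_i|+d-1$. If $m_1>0$, use the second estimate for the first block and the first for the others; the total is $\sigma<\sum_{i\ge2}|\theta_i|+(d-1)+1$. This proves (3).

**Step 3. The basis and its multiplication rule.** We set up the language in which "non-negative coefficients" will propagate. Let $V_l(t)=\prod_{i\le l}(t-m_i)$ for $0\le l\le d$; in particular $V_d=tV_{d-1}$. For a real polynomial $F$ of degree $\le d$ write $F\succeq0$ if all its coefficients in the basis $V_0,\dots,V_d$ are $\ge0$. (With $m_1=8$: $t\succeq0$ because $t=V_1+8V_0$, while $t-9=V_1-V_0\not\succeq0$.) Directly from $V_{l+1}=(t-m_{l+1})V_l$,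
$$(t-m)V_l=V_{l+1}+(m_{l+1}-m)V_l\qquad(0\le l\le d-1).\tag{4}$$
So multiplying by $t-m$ preserves $\succeq0$ as long as only $V_l$ with $m_{l+1}\ge m$ are involved. This is why the shifts are ordered to be non-increasing.

**Step 4. Adding the blocks one at a time.** The goal is $V_d-P\succeq0$ for $P=\prod_i(t-\theta_i)$. Writing $P=(t-\theta)Q$, we have $V_d-P=V_d+(\theta-t)Q$. We prove positivity with the smaller number $\sigma$ in place of $\theta$, by induction on the blocks.

*Claim.* Let $j$ be $0$ or the total size of the first few blocks. Let $Q_j$ be the product of $t-\theta_i$ over these blocks, and $\sigma_j=m_1+$ (sum of their $b$'s). Then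

* $Q_j-V_j\succeq0$, of degree $<j$ (and it is $0$ if $j=0$);
* $R_j:=(\sigma_j-t)Q_j+V_{j+1}\succeq0$, of degree $\le j$.

For $j=0$: $Q_0-V_0=0$ and $R_0=(m_1-t)+(t-m_1)=0$.

*Next block real.* Let $m=m_{j+1}$ and $b\ge0$, so the new factor is $t-m+b$, and $j+1\le d-1$. For $l\le j$ we have $m_{l+1}\ge m$, so by (4)
$$(t-m+b)V_l=V_{l+1}+(m_{l+1}-m+b)V_l\succeq0,\qquad\text{and}\qquad (t-m+b)V_j=V_{j+1}+bV_j .$$
Then $Q_{j+1}=(t-m+b)V_j+(t-m+b)(Q_j-V_j)$, where $Q_j-V_j$ is a non-negative combination of $V_0,\dots,V_{j-1}$. Hence $Q_{j+1}-V_{j+1}\succeq0$. It has degree $<j+1$ because both polynomials are monic. For the second statement, $(\sigma_j-t)Q_j=R_j-V_{j+1}$ gives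
$$(\sigma_j+b-t)Q_{j+1}=(t-m+b)(R_j-V_{j+1})+bQ_{j+1}.$$
By (4) with $l=j+1\le d-1$, $(t-m+b)V_{j+1}=V_{j+2}+(m_{j+2}-m+b)V_{j+1}$. Adding $V_{j+2}$ and cancelling,
$$R_{j+1}=(t-m+b)R_j+(m-m_{j+2})V_{j+1}+b\,(Q_{j+1}-V_{j+1}).$$
The first term is $\succeq0$ since $R_j$ is a non-negative combination of $V_0,\dots,V_j$. The second is since $m_{j+2}\le m$. The third is by what we just proved. The degree is $\le j+1$.

*Next block a pair.* Let $m=m_{j+1}=m_{j+2}$; here $j+2\le d-1$. The new factor is
$$F=(t-m+b)(t-m+\bar b)=(t-m)^2+2\beta(t-m)+|b|^2 .$$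
We have $m_{l+1}\ge m$ for $l\le j+1$. So by (4) $(t-m)V_l\succeq0$ for $l\le j+1$, hence $(t-m)^2V_l\succeq0$ for $l\le j$, and therefore $FV_l\succeq0$ for $l\le j$. Since $(t-m)V_j=V_{j+1}$ and $(t-m)V_{j+1}=V_{j+2}$,
$$FV_j=V_{j+2}+2\beta V_{j+1}+|b|^2V_j .$$
Writing $Q_{j+2}=FV_j+F(Q_j-V_j)$ we get
$$Q_{j+2}-V_{j+2}-2\beta V_{j+1}\succeq0,\tag{5}$$
in particular $Q_{j+2}-V_{j+2}\succeq0$, of degree $<j+2$. Next, by (4) with $l=j+2\le d-1$,
$$FV_{j+1}=V_{j+3}+(m_{j+3}-m+2\beta)V_{j+2}+|b|^2V_{j+1}.$$
As the pair contributes $b+\bar b=2\beta$ to $\sigma$, we have $(\sigma_j+2\beta-t)Q_{j+2}=F(R_j-V_{j+1})+2\beta Q_{j+2}$. Adding $V_{j+3}$,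
$$R_{j+2}=FR_j+(m-m_{j+3})V_{j+2}+\big[2\beta(Q_{j+2}-V_{j+2})-|b|^2V_{j+1}\big].$$
The first two terms are $\succeq0$ as before. The bracket contains a negative term, and this is what (2) is for: the bracket equals
$$2\beta\,(Q_{j+2}-V_{j+2}-2\beta V_{j+1})+(4\beta^2-|b|^2)V_{j+1}\succeq0$$
by (5) and (2). The degree is $\le j+2$. The claim is proved.

**Step 5. Reading off the relations.** We convert the claim for $j=d-1$ into the lemma. Let $Q=Q_{d-1}$, and note $\sigma_{d-1}=\sigma$. Then
$$V_d-P=V_d+(\theta-t)Q=R_{d-1}+(\theta-\sigma)Q=:\sum_{l=0}^{d-1}c_lV_l .$$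
Since $R_{d-1}\succeq0$, $\theta-\sigma>0$ by (3), and $Q=V_{d-1}+(Q-V_{d-1})\succeq0$ has $V_{d-1}$-coefficient $1$, all $c_l\ge0$ and $c_{d-1}\ge\theta-\sigma>0$. The $c_l$ are integers because $P\in\mathbb Z[t]$ and the $V_l\in\mathbb Z[t]$ are monic of degree $l$.

All $V_l$ with $l\ge1$ vanish at $m_1$, so evaluating there gives $c_0=-P(m_1)$. If $P(m_1)=0$, then some $\theta_i=m_1$ is a rational integer, so $\theta=m_1$. This contradicts $\theta>\sigma\ge m_1$ (recall $\sum b_i\ge0$). So $c_0\neq0$, that is, $c_0>0$.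

Since $\theta>m_1\ge m_i$ for all $i\le d-1$, all $v_l=V_l(\theta)$ are positive. Evaluating $tV_l=m_{l+1}V_l+V_{l+1}$ and $tV_{d-1}=V_d=P+\sum c_lV_l$ at $t=\theta$, where $P(\theta)=0$, gives the stated relations. $\square$

## 6. Chains: from $\theta$ back to $\lambda$

We now generalize the block matrix of Section 4: the powers $1,\lambda,\dots,\lambda^{k-1}$ are replaced by values of monic polynomials $Y_0,\dots,Y_{k-1}$ linked by non-negative integers $n_{ij}$. The choice $n_{ij}=0$ gives powers. Non-zero $n_{ij}$ provide extra cycles, which cure the periodicity defect, and more freedom in choosing $\theta$.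

**Proposition 5.** Let $k\ge1$, let $n_{ij}\ge0$ $(0\le i\le j\le k-1)$ be integers, and define $Y_0=1$, $Y_{j+1}(t)=tY_j(t)-\sum_{i\le j}n_{ij}Y_i(t)$ for $0\le j\le k-1$. Suppose $Y_j(\lambda)>0$ for $0\le j\le k-1$ and that $\theta=Y_k(\lambda)$ satisfies (H) (with $\theta_i=Y_k(\lambda_i)$). Then $d_{PF}^{irr}(\lambda)\le kd$. If moreover $k$ together with the numbers $j-i+1$ for which $n_{ij}>0$ has gcd $1$, then $d_{PF}(\lambda)\le kd$.

*Example.* With $k=2$ and only $n_{11}=1$, we get $Y_1=t$, $Y_2=t^2-t$; the gcd is $\gcd(2,1)=1$.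

**Step 1. A positive eigenvector.** We exhibit a matrix with eigenvalue $\lambda$ and a positive eigenvector. Take $m_i,c_j,v_l$ from Lemma 4 and put $x_{a,l}=Y_a(\lambda)v_l>0$ for $0\le a<k$, $0\le l<d$; note $x_{0,l}=v_l$. From $\lambda Y_a(\lambda)=Y_{a+1}(\lambda)+\sum_{i\le a}n_{ia}Y_i(\lambda)$ and $Y_k(\lambda)=\theta$,
$$\lambda x_{a,l}=x_{a+1,l}+\sum_{i\le a}n_{ia}x_{i,l}\quad(a<k-1),\qquad \lambda x_{k-1,l}=\theta v_l+\sum_{i\le k-1}n_{i,k-1}x_{i,l},$$
where $\theta v_l=m_{l+1}x_{0,l}+x_{0,l+1}$ for $l<d-1$ and $\theta v_{d-1}=\sum_jc_jx_{0,j}$. Reading off coefficients gives a non-negative integral $kd\times kd$ matrix $A$ with $Ax=\lambda x$, $x>0$. By (P3) its spectral radius is $\lambda$.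

**Step 2. Irreducibility.** We find a closed walk through all vertices. The graph of $A$ has the edges $(a,l)\to(a+1,l)$ for $a<k-1$, the edges $(k-1,l)\to(0,l+1)$ for $l<d-1$, and $(k-1,d-1)\to(0,0)$ because $c_0>0$. Following them from $(0,0)$ one visits every vertex and returns. So $A$ is irreducible and $d_{PF}^{irr}(\lambda)\le kd$.

**Step 3. Primitivity.** We list cycles whose lengths have gcd $1$. Since $c_{d-1}>0$, there is the cycle $(0,d-1)\to\dots\to(k-1,d-1)\to(0,d-1)$ of length $k$. If $n_{ij}>0$, there is an edge $(j,0)\to(i,0)$, hence the cycle $(i,0)\to\dots\to(j,0)\to(i,0)$ of length $j-i+1$. Under the gcd hypothesis, (P4) shows that $A$ is primitive. $\square$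

*Back to the cubic of Section 3.* There $10<\lambda<10.1$, $|w|^2<36.2$, $|w|<6.02$, $d=3$. Condition (H) fails for $\theta=\lambda$, since $2|w|\ge|w+\bar w|=2+\lambda>\lambda$. For $\theta=\lambda^2-\lambda$ we have $\theta\ge90$ and $2|w^2-w|+3\le2(36.2+6.02)+3<88$, so (H) holds. With the example above, $d_{PF}(\lambda)\le6$. Together with Section 3, $4\le d_{PF}^{irr}(\lambda)\le d_{PF}(\lambda)\le6$.

## 7. The norm inequality and Theorem 1

It remains to see that $k$ depends only on $d$ and $\rho$. The relative size of the conjugates is no problem, but (H) also contains the additive constant $d$, so we need $\lambda^k\gg d$. *A priori* $\lambda$ could be very close to $1$. Integrality rules this out. The norm of $\lambda$ is a non-zero integer, so $1\le|N(\lambda)|=\lambda\prod_{i\ge2}|\lambda_i|\le\lambda\,(\rho\lambda)^{d-1}$, that is,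
$$\lambda\ge\rho^{-(d-1)/d}.\tag{6}$$

*Proof of Theorem 1, irreducible case.* We use pure powers. Take all $n_{ij}=0$, so $Y_j=t^j$, $Y_j(\lambda)>0$ and $\theta=\lambda^k$, with
$$k=\left\lceil\frac{d\log(2d-1)}{(d-1)\log(1/\rho)}\right\rceil\ge1 .$$
Put $y=\rho^{k(d-1)/d}$. By the choice of $k$, $y\le\frac1{2d-1}$. Clearly $\rho^k\le y$, and $\lambda^{-k}\le y$ by (6). Hence
$$\lambda^{-k}\Big(\lambda^k-\sum_{i\ge2}|\lambda_i|^k-d\Big)\ge1-(d-1)\rho^k-d\lambda^{-k}\ge1-(2d-1)y\ge0 .$$
So (H) holds, and Proposition 5 gives $d_{PF}^{irr}(\lambda)\le kd$.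

*Primitive case.* We add one backward edge, creating a cycle of length $k-1$. Let
$$k=1+\left\lceil\frac{d\log(3d-1)}{(d-1)\log(1/\rho)}\right\rceil\ge2,$$
$n_{1,k-1}=1$, and all other $n_{ij}=0$. Then $Y_j=t^j$ for $j<k$ and $Y_k=t\cdot t^{k-1}-Y_1=t^k-t$, so $\theta=\lambda^k-\lambda$. Put $y=\rho^{(k-1)(d-1)/d}\le\frac1{3d-1}$. Then $\rho^k\le\rho^{k-1}\le y$. By (6), $\lambda^{1-k}\le y$, and $\lambda^{-k}\le\lambda^{1-k}\le y$ since $\lambda>1$. Using $|\lambda_i^k-\lambda_i|\le|\lambda_i|^k+\lambda$,
$$\lambda^{-k}\Big(\theta-\sum_{i\ge2}|\lambda_i^k-\lambda_i|-d\Big)\ge1-\lambda^{1-k}-(d-1)\rho^k-(d-1)\lambda^{1-k}-d\lambda^{-k},$$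
and the right-hand side is
$$1-(d-1)\rho^k-d\lambda^{1-k}-d\lambda^{-k}\ge1-(d-1)y-2dy=1-(3d-1)y\ge0 .$$
So (H) holds. The entry $n_{1,k-1}>0$ contributes $(k-1)-1+1=k-1$, and $\gcd(k,k-1)=1$. Proposition 5 gives $d_{PF}(\lambda)\le kd$. $\blacksquare$

## 8. The threshold $\rho=\frac1{d-1}$ for dimension exactly $d$

*Proof of Theorem 2(a).* Apply Proposition 5 with $k=1$, $n_{00}=0$, $\theta=Y_1(\lambda)=\lambda$. The hypothesis is exactly (H), and the gcd is $1$ because $k=1$. So $d_{PF}(\lambda)\le d$, and (1) gives $d_{PF}(\lambda)=d_{PF}^{irr}(\lambda)=d$. If the spectral ratio is $\le\rho<\frac1{d-1}$ and $\lambda\ge\frac d{1-(d-1)\rho}$, then $\lambda-\sum_{i\ge2}|\lambda_i|\ge(1-(d-1)\rho)\lambda\ge d$. $\blacksquare$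

For the lower bounds we need Perron numbers whose conjugates have prescribed relative positions.

**Lemma 6.** Let $F$ be a monic real polynomial of degree $d\ge 2$ with simple root $1$ and all other roots in $|s|<1$. Then for all large integers $M$ there is a Perron number $\lambda_M$ of degree $d$ such that the conjugates of $\lambda_M$ divided by $M$ converge (with multiplicity, as $M\to\infty$) to the roots of $F$, with $\lambda_M/M\to1$.

*Proof.* The idea is to round the coefficients of $M^dF(t/M)$ to integers satisfying Eisenstein's criterion. Write $F=s^d+\sum_{i<d}f_is^i$. Choose even integers $a_i=M^{d-i}f_i+O(1)$ for $0\le i<d$, with $a_0\equiv2\pmod4$. Then $P_M=t^d+\sum_{i<d}a_it^i$ is irreducible by Eisenstein at $2$. The coefficient of $s^i$ in $M^{-d}P_M(Ms)$ is $M^{i-d}a_i=f_i+O(M^{i-d})\to f_i$, so the roots of $M^{-d}P_M(Ms)$ converge to those of $F$ with multiplicity. For large $M$ exactly one of them lies in a fixed small disc around $1$. It is simple, and it is real, since its complex conjugate is also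 a root in the disc. The others stay near roots of $F$ in $|s|<1$, so it strictly dominates them in absolute value. Take $\lambda_M$ to be $M$ times this root. $\square$

For instance $F=(s-1)s^{d-1}$ shows that Perron numbers of degree $d$ with arbitrarily small spectral ratio exist. With (1), this justifies $B(d,\rho)\ge d$ for $\rho>0$.

*Proof of Theorem 2(b).* The obstruction is the trace, as in Section 3. Let $\frac1{d-1}<s<\rho$ and $F=(t-1)(t+s)^{d-1}$, and take $\lambda_M$ from Lemma 6. Its spectral ratio tends to $s<\rho$, so it is $\le\rho$ for large $M$, and the sum of its conjugates is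
$$\operatorname{Tr}\lambda_M=M\big(1-(d-1)s+o(1)\big)<0 .$$
Suppose $A$ is a $d\times d$ non-negative integral matrix with spectral radius $\lambda_M$. By (P1), $\lambda_M$ is an eigenvalue. The characteristic polynomial of $A$ is monic of degree $d$ in $\mathbb Z[t]$ and vanishes at $\lambda_M$, so it equals the minimal polynomial of $\lambda_M$. Then $\operatorname{tr}A=\operatorname{Tr}\lambda_M<0$, contradicting $A\ge0$. So no such $A$ exists, and with (1), $d_{PF}^{irr}(\lambda_M)>d$. $\blacksquare$

## 9. Eigenvalues of stochastic matrices near $1$: proof of Theorem 3(a)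

The trace argument only excludes dimension $d$. For a lower bound growing as $\rho\to1$, we rescale an irreducible matrix to a stochastic one and ask where the eigenvalues of an $n\times n$ stochastic matrix can lie near $1$.

**Lemma 7** (a case of the Dmitriev–Dynkin theorem)**.** If $z$ is a non-real eigenvalue with $|z|<1$ of a row-stochastic $n\times n$ matrix $S$, then $|\arg(1-z)|\le\frac\pi2-\frac\pi n$.

*Example.* Let $n=3$ and $S=\frac12(I+C)$ with $C$ a cyclic permutation matrix. With $\zeta=e^{2\pi i/3}$, $z=\frac12(1+\zeta)$ is an eigenvalue, $|z|=\frac12$, and $1-z=\frac12(1-\zeta)=\frac12\big(\frac32-\frac{\sqrt3}2i\big)$ has argument $-\frac\pi6=-(\frac\pi2-\frac\pi3)$. Equality holds.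

**Step 1. A polygon invariant under multiplication by $z$.** This turns the eigenvalue equation into plane geometry. Conjugating, assume $\operatorname{Im}z>0$. Let $Sw=zw$, $w\neq0$, and $\Pi=\operatorname{conv}\{w_1,\dots,w_n\}\subset\mathbb C$. Each $zw_i=\sum_jS_{ij}w_j$ is a convex combination of the $w_j$, so $z\Pi\subset\Pi$.

**Step 2. The origin is interior to $\Pi$.** This ensures that $\Pi$ is a genuine polygon around $0$. Since $z^mw_i\to0$ and $\Pi$ is compact, $0\in\Pi$. If $0$ were not interior, $\Pi$ would lie in a closed half-plane bounded by a line through $0$. Take $0\neq p\in\Pi$. The points $z^mp\in\Pi$ are non-zero, and their arguments increase by $\arg z\in(0,\pi)$ each time. The complementary open half-plane consists of the arguments in an open arc $(\alpha,\alpha+\pi)$. Lift so that $\arg p\le\alpha$; the first argument exceeding $\alpha$ is at most $\alpha+\arg z<\alpha+\pi$, so this point lies in the complementary half-plane, a contradiction. Hence $\Pi$ is a polygon with vertices $p_1,\dots,p_N$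 in counterclockwise order (indices mod $N$), $3\le N\le n$, and $0$ in its interior.

**Step 3. Comparing $zp_j$ with the edge at $p_j$.** We extract an inequality at each vertex. Let $\gamma_j,\alpha_j\in(0,\pi)$ be the angles at $0$ and at $p_j$ of the triangle $0p_jp_{j+1}$, so $\sum_j\gamma_j=2\pi$. Since $|z|<1$ and $\operatorname{Im}z>0$, we can write $1-z=|1-z|e^{-i\psi}$ with $0<\psi<\frac\pi2$. The vector
$$zp_j-p_j=-p_j\,|1-z|\,e^{-i\psi}$$
has the direction of $-p_j$ rotated clockwise by $\psi$. The edge vector $p_{j+1}-p_j$ has the direction of $-p_j$ rotated clockwise by $\alpha_j$. (Check with $p_j=1$, $p_{j+1}=i$: $-1$ rotated clockwise by $\frac\pi4$ is the direction of $-1+i$.) So $zp_j-p_j$ has the edge direction rotated counterclockwise by $\alpha_j-\psi\in(-\frac\pi2,\pi)$. As $zp_j\in\Pi$ lies weakly to the left of the edge, $\sin(\alpha_j-\psi)\ge0$, and in that range this means $\alpha_j\ge\psi$.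

**Step 4. Going once around.** We multiply the vertex inequalities. The triangle has angle $\pi-\alpha_j-\gamma_j$ at $p_{j+1}$, so by the law of sines, and since $\cot$ decreases on $(0,\pi)$,
$$0<\frac{|p_j|}{|p_{j+1}|}=\frac{\sin(\alpha_j+\gamma_j)}{\sin\alpha_j}=\cos\gamma_j+\cot\alpha_j\sin\gamma_j\le\cos\gamma_j+\cot\psi\sin\gamma_j=\frac{\sin(\psi+\gamma_j)}{\sin\psi}.$$
Thus $\sin(\psi+\gamma_j)>0$, and as $\psi+\gamma_j\in(0,\frac{3\pi}2)$, it lies in $(0,\pi)$. The product of the left-hand sides over $j$ is $1$, so $1\le\prod_j\frac{\sin(\psi+\gamma_j)}{\sin\psi}$. The numbers $\psi+\gamma_j$ have average $\psi+\frac{2\pi}N<\pi$. By concavity of $\log\sin$ on $(0,\pi)$,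
$$\sin\psi\le\sin\Big(\psi+\frac{2\pi}N\Big).$$
If $\psi+\frac{2\pi}N>\pi-\psi$, then, since $\pi-\psi>\frac\pi2$ and $\sin$ decreases strictly on $[\frac\pi2,\pi]$, the right-hand side would be less than $\sin(\pi-\psi)=\sin\psi$, a contradiction. So $\psi+\frac{2\pi}N\le\pi-\psi$, that is, $\psi\le\frac\pi2-\frac\pi N\le\frac\pi2-\frac\pi n$. $\square$

*Proof of Theorem 3(a).* To exploit Lemma 7 we want a conjugate ratio $z$ with $|z|=s$ and $|\arg(1-z)|$ large. We take the point where the tangent from $1$ touches the circle $|z|=s$. Let $0<s<\rho$ and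
$$F=(t-1)(t^2-2s^2t+s^2)\,t^{d-3},$$
whose non-real roots are $z,\bar z$ with $z=s^2+is\sqrt{1-s^2}$, $|z|=s$. (Tangency: $\operatorname{Re}(\bar z(1-z))=s^2-s^2=0$.) Here
$$1-z=\sqrt{1-s^2}\,\big(\sqrt{1-s^2}-is\big),\qquad|\arg(1-z)|=\arcsin s .$$
Take $\lambda_M$ from Lemma 6. Its spectral ratio tends to $s<\rho$, and it has a conjugate $\lambda_M'$ with $z_M:=\lambda_M'/\lambda_M\to z$.

Let $A$ be an irreducible integral matrix of size $n_M=d_{PF}^{irr}(\lambda_M)$ with spectral radius $\lambda_M$. By (P2) there is $x>0$ with $Ax=\lambda_Mx$. Put $D=\operatorname{diag}(x)$ and $S=\lambda_M^{-1}D^{-1}AD$. Then $S\ge0$ and $S\mathbf 1=\lambda_M^{-1}D^{-1}Ax=D^{-1}x=\mathbf 1$, so $S$ is row-stochastic. The characteristic polynomial of $A$ is in $\mathbb Z[t]$ and vanishes at $\lambda_M$, hence also at $\lambda_M'$. So $z_M$ is an eigenvalue of $S$. For large $M$ it is non-real, and $|z_M|<1$. Lemma 7 gives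
$$\frac\pi{n_M}\le\frac\pi2-|\arg(1-z_M)|=\frac\pi2-\arcsin s+o(1)=\arccos s+o(1)\qquad(M\to\infty).$$
Let $L=\pi/\arccos\rho$. Given $\eta>0$, taking $s$ close enough to $\rho$ and then $M$ large, we get $n_M>L-\eta$. Choose $\eta=L-(\lceil L\rceil-1)>0$; then the integer $n_M$ exceeds $\lceil L\rceil-1$, so $n_M\ge\lceil L\rceil\ge L$. Here $\lambda_M$ is arbitrarily large and of spectral ratio $\le\rho$.

Finally, put $x=\arccos\rho\in(0,\frac\pi2)$. Since $\sin y\ge\frac{2y}\pi$ on $[0,\frac\pi2]$, $1-\rho=2\sin^2\frac x2\ge\frac{2x^2}{\pi^2}$, so $\frac\pi x\ge\sqrt{\frac2{1-\rho}}$. $\blacksquare$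

## 10. Real chains that vanish at a given point: proof of Theorem 3(b)

With pure powers, the estimate of Section 7 needs $(d-1)\rho^k<1$, hence $k$ of order $\frac1{1-\rho}$ as $\rho\to1$. To reach $(1-\rho)^{-1/2}$ we use the freedom in Proposition 5 differently: instead of making $Y_k(\lambda_i)$ small because $\lambda_i^k$ is small, we choose the chain so that $Y_k$ *nearly vanishes* at all the $\lambda_i$. For large $\lambda$ the integrality of the $n_{ij}$ costs little, so we first work with real coefficients and rescale $\lambda$ to $1$.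

**Definition (real chains).** $\mathcal C_k$ is the set of monic real polynomials $f$ of degree $k$ for which there are real polynomials $y_0=1,y_1,\dots,y_k=f$ and reals $a_{ij}\ge0$ with
$$ty_j=y_{j+1}+\sum_{i\le j}a_{ij}y_i\quad(0\le j<k),\qquad y_j(1)>0\quad(0\le j\le k).$$

*Example.* If $0\le a<1$, then $t^q-a\in\mathcal C_q$ via $1,t,\dots,t^{q-1},t^q-a$. In particular, for $0<r<1$ the polynomial $t^2-r^2$ vanishes at $-r$ and $t^4-r^4$ vanishes at $ir$.

If $f\in\mathcal C_k$ and $g\in\mathcal C_{k'}$ with chains $(y_j)$, $(y_j')$, then $fg\in\mathcal C_{k+k'}$ via $y_0,\dots,y_{k-1},fy_0',\dots,fy_{k'}'$. Indeed, the relations for $y_j$ are unchanged (with $y_k=f=fy_0'$), those for $y'_j$ get multiplied by $f$, and all values at $1$ are positive. So it suffices to kill one point at a time.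

**Lemma 8.** Let $0<\varepsilon\le\frac1{100}$ and $|z|\le1-\varepsilon$. There is $f\in\mathcal C_k$ with $k\le23\,\varepsilon^{-1/2}$ and $f(z)=0$.

*How one finds it.* Suppose first that $z=Re^{i\omega}$ with $\omega$ small. After $k'\approx2\pi/\omega$ steps, $z^{k'}$ has come around to the sector between $1$ and $z$, so $z^{k'}=\alpha+\beta z$ with $\alpha,\beta\ge0$, and $t^{k'}-\beta t-\alpha$ is a candidate. Positivity at $1$ needs $\alpha+\beta<1$, which holds once $1-R$ exceeds a constant times $\omega^3$. If the angle of $z$ is not small, pass to a power $z^q$ with small angle. If that angle is too small, $k'$ becomes too large; then subtract a constant $c\ge0$ from $z^q$, which *increases* its angle and is allowed in a chain.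

**Step 1. A power with small argument.** Here we choose $q$. If $z=0$ take $f=t$ (chain $1,t$). Let $z\ne0$ and $N=\lceil3\varepsilon^{-1/2}\rceil$. Since $\varepsilon^{-1/2}\ge10$,
$$3\varepsilon^{-1/2}\le N\le3.1\,\varepsilon^{-1/2},\qquad N\ge30 .$$
By Dirichlet's theorem (the $N+1$ fractional parts of $h\frac{\arg z}{2\pi}$, $0\le h\le N$, fall into $N$ half-open intervals of length $\frac1N$) there is $1\le q\le N$ with $Z:=z^q=|Z|e^{i\psi}$, $|\psi|<\frac{2\pi}N$. As $f$ will be real, we may replace $z$ by $\bar z$ and assume $\psi\ge0$. If $\psi=0$, take $f=t^q-|Z|$ as in the example above. Its degree is $q\le N\le 3.1\,\varepsilon^{-1/2}$, and we are done.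

From now on $\psi>0$. As $q\varepsilon\le N\varepsilon\le3.1\sqrt\varepsilon\le0.31$ and $|Z|\le(1-\varepsilon)^q\le e^{-q\varepsilon}$,
$$1-|Z|\ge1-e^{-q\varepsilon}\ge q\varepsilon\Big(1-\frac{q\varepsilon}2\Big)\ge0.84\,q\varepsilon.\tag{7}$$

**Step 2. Enlarging the angle to $\omega=\max(\psi,q/N)$.** This controls the number of steps in Step 4. Since $\psi<\frac{2\pi}{30}<1$ and $q\le N$, we have $0<\omega\le1$. Write $Z=a+ib$; then $a,b>0$ and $a\le|Z|<1$. Put
$$c=a-b\cot\omega=|Z|\frac{\sin(\omega-\psi)}{\sin\omega}\ge0 .$$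
Then $1-c=1-a+b\cot\omega>0$ and $Z-c=b\cot\omega+ib=\frac b{\sin\omega}e^{i\omega}$. So
$$U:=\frac{Z-c}{1-c}=Re^{i\omega},\quad R>0,\qquad 1-R=\frac{1-a-b\tan(\omega/2)}{1-a+b\cot\omega},\tag{8}$$
using $\cot\omega-\frac1{\sin\omega}=-\tan\frac\omega2$.

**Step 3. $1-R\ge\omega^3/12$.** This is what makes $\alpha+\beta<1$ in Step 4.

*Case $\omega=\psi$.* Then $c=0$ and $R=|Z|$. By (7), $1-R\ge0.84\,\varepsilon$, while from $\psi<\frac{2\pi}N$ and $N\ge3\varepsilon^{-1/2}$
$$\frac{\omega^3}{12}\le\frac{(2\pi)^3}{12\cdot27}\,\varepsilon^{3/2}\le0.77\,\varepsilon^{3/2}\le0.077\,\varepsilon .$$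

*Case $\omega=q/N>\psi$.* Here $b\le\psi<\frac{2\pi}N$. Since $\frac{\tan y}y$ increases on $(0,\frac12]$ and $\tan\frac12<0.55$, we have $\tan\frac\omega2\le0.55\,\omega$. With $N^{-2}\le\varepsilon/9$ and (7),
$$b\tan\frac\omega2\le\frac{2\pi}N\cdot0.55\cdot\frac qN\le0.39\,q\varepsilon\le\tfrac12(1-|Z|)\le\tfrac12(1-a).$$
Also $b\cot\omega\le\frac\psi\omega\le\frac{2\pi}q$. So (8) gives
$$1-R\ge\frac{(1-a)/2}{(1-a)+2\pi/q}.$$
If $1-a\ge\frac{2\pi}q$, the right side is at least $\frac14\ge\frac{\omega^3}{12}$. Otherwise the denominator is less than $\frac{4\pi}q$, and by (7) the right side is at least $\frac{(1-a)q}{8\pi}\ge\frac{0.84}{8\pi}q^2\varepsilon\ge0.033\,q^2\varepsilon$. Meanwhile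
$$\frac{\omega^3}{12}=\frac qN\cdot\frac{q^2}{12N^2}\le\frac{q^2\varepsilon}{108}\le0.01\,q^2\varepsilon .$$
So the claim holds in all cases; in particular $R<1$.

**Step 4. Coming around: $U^{k'}=\alpha+\beta U$ with $\alpha+\beta<1$.** This produces the polynomial in the variable $U$. Let $k'=\lceil\frac{2\pi}\omega\rceil\ge7$ and $x=k'\omega-2\pi\in[0,\omega)$, so $U^{k'}=R^{k'}e^{ix}$. Put
$$\beta=R^{k'-1}\frac{\sin x}{\sin\omega}\ge0,\qquad\alpha=R^{k'}\frac{\sin(\omega-x)}{\sin\omega}\ge0 .$$
Since $\sin(\omega-x)+e^{i\omega}\sin x=\sin\omega\,(\cos x+i\sin x)$, we have $\alpha+\beta U=R^{k'}e^{ix}=U^{k'}$. Because $R<1$ and $\sin x+\sin(\omega-x)=2\sin\frac\omega2\cos(x-\frac\omega2)\le2\sin\frac\omega2$,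
$$\alpha+\beta\le R^{k'-1}\frac{\sin x+\sin(\omega-x)}{\sin\omega}\le\frac{R^{k'-1}}{\cos(\omega/2)}.$$
Now $k'-1\ge\frac{2\pi}\omega-1\ge\frac\pi\omega$, and by Step 3 $\log\frac1R\ge1-R\ge\frac{\omega^3}{12}>\frac{\omega^3}{4\pi}$. Hence
$$(k'-1)\log\frac1R>\frac{\omega^2}4\ge-\log\cos\frac\omega2 .$$
The last inequality is $-\log\cos y\le y^2$ on $[0,\frac12]$: both sides vanish at $0$, and the derivatives satisfy $\tan y\le2y$ there. So $R^{k'-1}<\cos\frac\omega2$ and $\alpha+\beta<1$.

**Step 5. The chain.** We translate back to the variable $t$. Let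
$$u=t^q-c,\qquad\beta'=\beta(1-c)^{k'-1},\qquad\alpha'=\alpha(1-c)^{k'},\qquad f=u^{k'}-\beta'u-\alpha' .$$
As $u(z)=Z-c=(1-c)U$, we get $f(z)=(1-c)^{k'}(U^{k'}-\beta U-\alpha)=0$. Put $y_{e+qh}=t^eu^h$ for $0\le e<q$, $0\le h<k'$, and $y_{qk'}=f$. The relations are
$$t\cdot t^eu^h=t^{e+1}u^h\ (e<q-1),\qquad t\cdot t^{q-1}u^h=u^{h+1}+c\,u^h\ (h<k'-1),$$
$$t\cdot t^{q-1}u^{k'-1}=u^{k'}+c\,u^{k'-1}=f+c\,u^{k'-1}+\beta'u+\alpha' ,$$
with all coefficients $c,\beta',\alpha'\ge0$, and $u=y_q$, $1=y_0$. The values at $1$ are $(1-c)^h>0$ and $f(1)=(1-c)^{k'}(1-\alpha-\beta)>0$. So $f\in\mathcal C_{qk'}$. Since $\omega\ge q/N$,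
$$qk'\le q\Big(\frac{2\pi N}q+1\Big)\le(2\pi+1)N\le(2\pi+1)\cdot3.1\,\varepsilon^{-1/2}\le23\,\varepsilon^{-1/2}.$$
The degrees $1$ and $q\le N$ from Step 1 are also within the bound. $\square$

*Proof of Theorem 3(b).*

**Step 1. Finitely many chains suffice.** Compactness makes all later error terms uniform. Put $\varepsilon=\min(1-\rho,\frac1{100})$, so $\rho\le1-\varepsilon$ and $\varepsilon^{-1/2}\le10(1-\rho)^{-1/2}$. For $\mathbf z=(z_2,\dots,z_d)$ in the compact set $\{|s|\le\rho\}^{d-1}$ let
$$f_{\mathbf z}=\Big(t-\frac12\Big)\prod_{i\ge2}f_{z_i},$$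
with $f_{z_i}$ from Lemma 8. As $t-\frac12\in\mathcal C_1$ via $1,t-\frac12$ with $a_{00}=\frac12$, the product rule gives $f_{\mathbf z}\in\mathcal C_k$ with
$$k\le1+230(d-1)(1-\rho)^{-1/2}\le230\,d\,(1-\rho)^{-1/2}.$$
Putting the factor $t-\frac12$ first, the chain has $a_{00}=\frac12$ (this will give primitivity). Moreover $f_{\mathbf z}(z_i)=0$ for all $i$ and $f_{\mathbf z}(1)>0$. The sets
$$W_{\mathbf z}=\Big\{\mathbf w\in\{|s|\le\rho\}^{d-1}:\ \sum_{i\ge2}|f_{\mathbf z}(w_i)|<\tfrac12f_{\mathbf z}(1)\Big\}$$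
are relatively open and contain $\mathbf z$, so finitely many cover the compact set. Fix the corresponding finite list of polynomials $f$ with their chains; it depends only on $d$ and $\rho$.

**Step 2. Rounding a real chain to an integral one.** We check that this costs nothing in the limit. Given $f$ in the list with chain data $(y_j,a_{ij})$ and given $\lambda$, put $n_{ij}=\lfloor\lambda^{j+1-i}a_{ij}\rfloor$ and form $Y_j$ as in Proposition 5. Then $\lambda^{-j}Y_j(\lambda s)\to y_j(s)$ uniformly on $|s|\le1$ as $\lambda\to\infty$. This is clear for $j=0$, and inductively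
$$\lambda^{-(j+1)}Y_{j+1}(\lambda s)=s\,\lambda^{-j}Y_j(\lambda s)-\sum_{i\le j}\lambda^{-(j+1-i)}\lfloor\lambda^{j+1-i}a_{ij}\rfloor\,\lambda^{-i}Y_i(\lambda s)$$
tends uniformly to $sy_j(s)-\sum_{i\le j}a_{ij}y_i(s)=y_{j+1}(s)$, because $j+1-i\ge1$ makes the rounding error in each coefficient at most $\lambda^{-1}$.

**Step 3. Applying Proposition 5.** We verify its hypotheses for large $\lambda$. Let $\lambda$ be Perron of degree $d$ and spectral ratio $\le\rho$. Choose $f$ from the list with $(\lambda_i/\lambda)_{i\ge2}$ in the set $W$ attached to $f$. Step 2 at $s=1$ gives $\lambda^{-j}Y_j(\lambda)=y_j(1)+o(1)$ with $y_j(1)>0$. At $s=\lambda_i/\lambda$ it gives $\lambda^{-k}Y_k(\lambda_i)=f(\lambda_i/\lambda)+o(1)$. So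
$$\lambda^{-k}\Big(Y_k(\lambda)-\sum_{i\ge2}|Y_k(\lambda_i)|-d\Big)\ge f(1)-\sum_{i\ge2}\Big|f\Big(\frac{\lambda_i}\lambda\Big)\Big|-o(1)\ge\tfrac12f(1)-o(1).$$
The terms $o(1)$ are uniform as $\lambda\to\infty$, because the list is finite and the convergence is uniform on $|s|\le1$. Hence there is $\Lambda(d,\rho)\ge2$ such that for $\lambda\ge\Lambda(d,\rho)$ we have $Y_j(\lambda)>0$ for $0\le j\le k-1$, and (H) holds for $\theta=Y_k(\lambda)$. Also $n_{00}=\lfloor\lambda/2\rfloor>0$, which contributes $j-i+1=1$, so the gcd condition holds. Proposition 5 gives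
$$d_{PF}(\lambda)\le kd\le230\,d^2(1-\rho)^{-1/2}.\qquad\blacksquare$$
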